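# Periodic complexes over regular local rings: in dimension five, rank five is too small

## 1. Two square matrices and two bundles on a punctured spectrum

Let $(A,\mathfrak m)$ be a regular local ring of dimension $d\ge 1$, with fraction field $L$. The whole lecture turns on the following object.

**Definition 1.1.** An *admissible pair* consists of finitely generated free $A$-modules $F^0,F^1$ with $F^0\oplus F^1\neq 0$ and maps
$$\varphi:F^0\to F^1,\qquad \psi:F^1\to F^0$$
whose matrices have all entries in $\mathfrak m$, such that $\psi\varphi=0$, $\varphi\psi=0$, and both $\ker\psi/\operatorname{im}\varphi$ and $\ker\varphi/\operatorname{im}\psi$ have finite length.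

A first example, with $d=2$ and $\mathfrak m=(x_1,x_2)$: put $u=(x_1,x_2)^T$, $u'=(-x_2,x_1)^T$, $\varphi=uu^T$, $\psi=u'u'^T$. Since $u^Tu'=0$, both products vanish. We check the finite length condition in Section 3.

Let $U=\operatorname{Spec}A\setminus\{\mathfrak m\}$ be the punctured spectrum and $\mathcal O=\mathcal O_U$. We use the same letter for a free $A$-module and for the free sheaf it gives on $U$. A module of finite length vanishes after localization at any $\mathfrak p\ne\mathfrak m$, so on $U$ the maps $\varphi,\psi$ form an exact circle. Define sheaves on $U$ by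
$$E=\ker\varphi=\operatorname{im}\psi\subset F^0,\qquad B=\ker\psi=\operatorname{im}\varphi\subset F^1 .$$
Each presents the other:
$$0\to E\xrightarrow{\ \iota\ }F^0\xrightarrow{\ \pi\ }B\to0,\qquad 0\to B\xrightarrow{\ \kappa\ }F^1\xrightarrow{\ p\ }E\to0,\qquad \varphi=\kappa\pi,\quad \psi=\iota p. \tag{1.1}$$

**$E$ and $B$ are vector bundles.** Let $\mathfrak p\neq\mathfrak m$. Following the exact circle to the right from $E_{\mathfrak p}$ we get, for every $k$, an exact sequence
$$0\to E_{\mathfrak p}\to F^0_{\mathfrak p}\to F^1_{\mathfrak p}\to F^0_{\mathfrak p}\to\cdots$$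
with $k$ free terms. So $E_{\mathfrak p}$ is a $k$-th syzygy of the last cokernel. The ring $A_{\mathfrak p}$ is regular, hence of finite global dimension, so for $k\ge \dim A_{\mathfrak p}$ this syzygy is free. The same holds for $B_{\mathfrak p}$. Consequently the sequences (1.1) are locally split, and $E\subset F^0$, $B\subset F^1$ are *subbundles*, that is, locally direct summands. We shall often use that for a subbundle $K\subset G$ and a prime $\mathfrak r\ne\mathfrak m$ one has $K_{\mathfrak r}\cap\mathfrak rG_{\mathfrak r}=\mathfrak rK_{\mathfrak r}$, and that the map of fibers $K(x)\to G(x)$ is injective for all $x\in U$.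

Since $A$ is a domain, ranks can be read at the generic point of $U$. Put
$$a=\operatorname{rank}B=\operatorname{rank}\varphi,\qquad b=\operatorname{rank}E=\operatorname{rank}\psi .$$
By (1.1), $\operatorname{rank}F^0=\operatorname{rank}F^1=a+b=:n\ge1$. We call $n$ the *size* of the pair. Exchanging $\varphi$ and $\psi$ (a shift) exchanges $E$ with $B$ and $a$ with $b$.

There is a tension in this object. On $U$, the map $\varphi$ induces an isomorphism $F^0/E\to B$, so it has an inverse there. Yet every entry of $\varphi$ lies in $\mathfrak m$, so near the closed point that inverse must become infinite. The proofs below measure how much room, that is, what size $n$, the bundles need for this to be possible.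

## 2. Periodic complexes and the conjectured minimal rank $d$

Let $\mathbb F:\cdots\to F^i\xrightarrow{d^i}F^{i+1}\to\cdots$ be a cochain complex of finitely generated free $A$-modules. It is *minimal* if $d^i(F^i)\subseteq\mathfrak mF^{i+1}$ for all $i$, and *2-periodic* if $\mathbb F\cong\mathbb F[2]$ as cochain complexes. Call $\mathbb F$ *admissible* if it is non-zero, minimal, 2-periodic, and all $H^i(\mathbb F)$ have finite length.

**Complexes and pairs are the same data.** Let $\eta:\mathbb F\cong\mathbb F[2]$, so $\eta^i:F^i\to F^{i+2}$ and $\eta^{i+1}d^i=d^{i+2}\eta^i$. Put $\varphi=d^0$ and $\psi=(\eta^0)^{-1}d^1:F^1\to F^0$. Then $\psi\varphi=(\eta^0)^{-1}d^1d^0=0$. From $\eta^1d^0=d^2\eta^0$ we get $\varphi(\eta^0)^{-1}=(\eta^1)^{-1}d^2$, so $\varphi\psi=(\eta^1)^{-1}d^2d^1=0$. Moreover $\ker\psi/\operatorname{im}\varphi=H^1(\mathbb F)$, and $\eta^0$ maps $\ker d^0$ onto $\ker d^2$ and $\operatorname{im}\psi$ onto $\operatorname{im}d^1$, so $\ker\varphi/\operatorname{im}\psi\cong H^2(\mathbb F)$. Thus an admissible complex gives an admissible pair; it is non-zero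 because $F^i\cong F^{i+2}$. Conversely an admissible pair, repeated periodically, is an admissible complex. In particular all ranks of an admissible complex equal $n=a+b$, where $a=\operatorname{rank}d^0$ and $b=\operatorname{rank}d^1$.

The following conjecture comes from Tony J. Puthenpurakal, "On the Stable category of maximal Cohen-Macaulay modules over Gorenstein rings", arXiv:2107.05237 (2021).

**Conjecture.** Let $(A,\mathfrak m)$ be a regular local ring of dimension $d\ge1$, and let $\mathbb F$ be a non-zero minimal 2-periodic complex of finitely generated free $A$-modules with all $H^i(\mathbb F)$ of finite length. Then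

1. $\operatorname{rank}\mathbb F^i\ge d$ for all $i$;
2. there is a minimal 2-periodic complex $\mathbb G$ of finitely generated free $A$-modules, with all $H^i(\mathbb G)$ of finite length, such that $\operatorname{rank}\mathbb G^i=d$ for all $i$.

As a conjunction over all regular local rings this is **false**: part (1) is always true, part (2) holds for $d\le4$, and part (2) fails in dimension $5$ as soon as $2$ is invertible. Precisely, for $(A,\mathfrak m)$ regular local of dimension $d\ge1$ we prove the following.

**Theorem A.** Every admissible complex has all ranks $\ge d$.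

**Theorem B.** If $d\le4$, there is an admissible complex with all ranks equal to $d$.

**Theorem C.** If $d=5$ and $2\in A^\times$, every admissible complex has all ranks $\ge6$.

**Theorem D.** For an admissible complex with $d\ge2$, put $a=\operatorname{rank}d^0$, $b=\operatorname{rank}d^1$, so that all ranks equal $a+b$. Then $2a\ge d-1$ and $2b\ge d-1$. Hence if all ranks equal $d$, then $\{a,b\}=\{\lfloor d/2\rfloor,\lceil d/2\rceil\}$.

**Complement E.** For $d\ge4$ there are admissible complexes of rank $2^{d-2}$. So for $d=5$ and $2\in A^\times$ the minimal rank lies in $\{6,7,8\}$.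

The disproof needs only Theorem A and Theorem C: over $A=\mathbb Q[[x_1,\dots,x_5]]$, for example, a complex $\mathbb G$ as in (2) would have rank $5$, so it would be non-zero and hence admissible, against Theorem C. Not settled here are part (2) for $d\ge6$, and for $d=5$ with residue characteristic $2$.

## 3. Dimensions one to four by hand

Let $x_1,\dots,x_d$ be a regular system of parameters. The supply of examples that comes to mind first is the Koszul complex on $x_1,\dots,x_d$, folded: $F^0$ is the sum of the even exterior powers of $A^d$, $F^1$ the sum of the odd ones, and $\varphi,\psi$ are the parts of the Koszul differential. The entries lie in $\mathfrak m$ and the total homology is $A/\mathfrak m$, so this is an admissible pair, of size $2^{d-1}$. This equals $d$ for $d=1,2$, but is already $4$ for $d=3$ and $16$ for $d=5$. To reach size $d$ for $d=3,4$ one must be thriftier.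

**Proof of Theorem B.** In each case the entries lie in $\mathfrak m$ and the products vanish. The cohomology is finitely generated, so it has finite length once the circle is exact at every prime $\mathfrak p\ne\mathfrak m$. That is what we check.

*$d=1$.* Take $\varphi=x_1$, $\psi=0$ on $A$. The cohomology modules are $A/x_1$ and $0$.

*$d=2$.* Take $\varphi=uu^T$, $\psi=u'u'^T$ as in Section 1. If $\mathfrak p\ne\mathfrak m$, one of $x_1,x_2$ is a unit in $A_{\mathfrak p}$, so $u,u'$ are unimodular and $u^T,u'^T:A_{\mathfrak p}^2\to A_{\mathfrak p}$ are onto. Hence $\operatorname{im}\varphi=A_{\mathfrak p}u=\ker u'^T=\ker\psi$ and $\operatorname{im}\psi=A_{\mathfrak p}u'=\ker u^T=\ker\varphi$. Here $a=b=1$.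

*$d=3$.* Let $u=(x_1,x_2,x_3)^T$, $\varphi=[u]_\times$ (the map $f\mapsto u\times f$) and $\psi=uu^T$. Then $\varphi\psi f=(u^Tf)(u\times u)=0$ and $\psi\varphi f=u\,(u\cdot(u\times f))=0$. Where $u$ is unimodular the Koszul complex on $u$ is exact, so $\ker\varphi=A_{\mathfrak p}u=\operatorname{im}\psi$ and $\operatorname{im}\varphi=\ker u^T=\ker\psi$. Here $a=2$, $b=1$.

*$d=4$.* We want an alternating $4\times4$ matrix of rank two at every point of $U$. Its six entries must satisfy the quadratic relation $\operatorname{Pf}=0$ and have no common zero on $U$. Four squares and a difference of squares do it. Let $M=(m_{ij})$ be alternating with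
$$m_{12}=x_1^2,\quad m_{34}=x_2^2,\quad m_{13}=x_3^2,\quad m_{24}=x_4^2,\quad m_{14}=x_3x_4-x_1x_2,\quad m_{23}=x_3x_4+x_1x_2,$$
so that
$$\operatorname{Pf}(M)=m_{12}m_{34}-m_{13}m_{24}+m_{14}m_{23}=x_1^2x_2^2-x_3^2x_4^2+(x_3^2x_4^2-x_1^2x_2^2)=0.$$
Let $\hat M$ be alternating with $\hat m_{12}=m_{34}$, $\hat m_{13}=-m_{24}$, $\hat m_{14}=m_{23}$, $\hat m_{23}=m_{14}$, $\hat m_{24}=-m_{13}$, $\hat m_{34}=m_{12}$. Then $M\hat M=-\operatorname{Pf}(M)\,\mathrm{Id}$. For instance, the first row of $M$ is $(0,m_{12},m_{13},m_{14})$, and the columns of $\hat M$ are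
$$\begin{pmatrix}0\\-m_{34}\\m_{24}\\-m_{23}\end{pmatrix},\quad \begin{pmatrix}m_{34}\\0\\-m_{14}\\m_{13}\end{pmatrix},\quad\begin{pmatrix}-m_{24}\\m_{14}\\0\\-m_{12}\end{pmatrix},\quad\begin{pmatrix}m_{23}\\-m_{13}\\m_{12}\\0\end{pmatrix},$$
so the first row of the product is $(-\operatorname{Pf}M,0,0,0)$. The other rows $(-m_{12},0,m_{23},m_{24})$, $(-m_{13},-m_{23},0,m_{34})$, $(-m_{14},-m_{24},-m_{34},0)$ are multiplied out in the same way. Transposing, $\hat MM=-\operatorname{Pf}(M)\,\mathrm{Id}$ too. Also $\operatorname{Pf}\hat M=m_{34}m_{12}-m_{24}m_{13}+m_{23}m_{14}=\operatorname{Pf}M$. So both Pfaffians and both products vanish. Take $\varphi=M$, $\psi=\hat M$.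

Let $\mathfrak p\not\supseteq(x_1,\dots,x_4)$. Some $x_i^2$ is a unit in $A_{\mathfrak p}$, and up to sign it is an entry of both $M$ and $\hat M$. An alternating $4\times4$ matrix over a local ring with a unit entry splits off, up to congruence, the block $\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$, with orthogonal complement $\left(\begin{smallmatrix}0&r\\-r&0\end{smallmatrix}\right)$. The Pfaffian is a unit times $r$, so $r=0$ when it vanishes. Hence $\operatorname{im}M,\ker M,\operatorname{im}\hat M,\ker\hat M$ are free direct summands of rank $2$ of $A_{\mathfrak p}^4$. Now $\operatorname{im}\hat M\subseteq\ker M$, and $\ker M/\operatorname{im}\hat M$ has rank $0$ while it embeds in the free module $A_{\mathfrak p}^4/\operatorname{im}\hat M$; so it is $0$. Exchange $M$ and $\hat M$ for the other equality. Here $a=b=2$. $\blacksquare$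

## 4. Serre's inequality forces size at least $d$

We use Serre's inequality (Serre, *Algèbre locale. Multiplicités*, Ch. V.B.6, Th. 3): if $P,Q$ are primes of a regular local ring $A$ of dimension $d$ and $P+Q$ is $\mathfrak m$-primary, then $\dim A/P+\dim A/Q\le d$. Since $\dim A/P=d-\operatorname{ht}P$ in a regular local ring, this says
$$\operatorname{ht}P+\operatorname{ht}Q\ge d. \tag{4.1}$$

**Proof of Theorem A.** For $d=1$ we have $n\ge1=d$. Let $d\ge2$ and suppose $n<d$. The plan is to produce two loci in $U$, one cut out by $a$ equations and one by $b$ equations, which cannot meet in $U$.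

**Construction.** Choose $y\in F^0$ and $w\in(F^0)^*$ with $w(y)=1$. Let $I$ be the ideal generated by the $n$ coordinates of $\varphi(y)\in F^1$, and $J=w\psi(F^1)$ the ideal generated by the $n$ coordinates of $w\circ\psi\in(F^1)^*$. Both lie in $\mathfrak m$. Let $P$ be a minimal prime of $I$ and $Q$ a minimal prime of $J$. By Krull's height theorem their heights are $\le n<d$, so $P,Q\neq\mathfrak m$, and we may use the bundles at $P$ and $Q$.

**$\operatorname{ht}P\le a$.** The vector $\varphi(y)$ lies in $B_P$, a direct summand of $F^1_P$ that is free of rank $a$. Extending a basis of $B_P$ to one of $F^1_P$, we see that $IA_P$ is generated by the $a$ coordinates of $\varphi(y)$ in $B_P$. Apply Krull's theorem.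

**$\operatorname{ht}Q\le b$.** We have $JA_Q=w(\psi(F^1_Q))=w(E_Q)$, and $E_Q$ is generated by $b$ elements.

**$P+Q$ is $\mathfrak m$-primary.** Suppose a prime $\mathfrak r\ne\mathfrak m$ contains $P+Q$. Then
$$\varphi(y)\in\mathfrak rF^1_{\mathfrak r}\cap B_{\mathfrak r}=\mathfrak rB_{\mathfrak r}=\varphi(\mathfrak rF^0_{\mathfrak r}),$$
so $y\in\mathfrak rF^0_{\mathfrak r}+E_{\mathfrak r}$. Also $w(E_{\mathfrak r})=JA_{\mathfrak r}\subseteq\mathfrak rA_{\mathfrak r}$. Hence $1=w(y)\in\mathfrak rA_{\mathfrak r}$, a contradiction.

Now (4.1) gives $d\le\operatorname{ht}P+\operatorname{ht}Q\le a+b=n$, a contradiction. $\blacksquare$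

For $n=d$ the same argument would need $\operatorname{ht}P+\operatorname{ht}Q<d$, and its bounds give only $\le a+b=d$. So counting equations cannot exclude size $d$, which is as it must be, since size $d$ occurs for $d\le4$. Something finer is needed.

## 5. Sections that extend over the closed fiber

In this section $A$ is complete (hence excellent) and $d\ge2$. For a free module $W$ let $\mathbb P(W)$ be the projective space over $A$ of lines in $W$, with tautological line $\mathcal O(-1)\subset W$. A morphism $T\to\mathbb P(W)$ is a rank one subbundle of $W\otimes\mathcal O_T$. Let $Y=\mathbb P(W)$ or $Y=\mathbb P(W)\times_A\mathbb P(W')$, and $Y_U=Y\times_{\operatorname{Spec}A}U$.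

The purpose of the next lemma is to bound poles: a section defined only over $U$, on a subvariety of $Y_U$ that is large enough, has no pole along any curve germ running into the closed fiber.

**Lemma 5.1.** Let $\Pi\subset Y_U$ be an integral normal closed subscheme of codimension $c\le d-2$, $\mathcal L$ a line bundle on $Y$, and $\tau\in\Gamma(\Pi,\mathcal L)$. Let $V$ be a DVR and $g:\operatorname{Spec}V\to Y$ a morphism mapping the generic point into $\Pi$ and the closed point over $\mathfrak m$. Then the pullback of $\tau$ to the generic point extends to a section of $g^*\mathcal L$ on $\operatorname{Spec}V$.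

**Proof.** Let $\bar\Pi$ be the closure of $\Pi$ in $Y$, with reduced structure. Then $\bar\Pi\cap Y_U=\Pi$ is open in $\bar\Pi$. Let $\nu:\bar\Pi^\nu\to\bar\Pi$ be the normalization. It is finite because $A$ is excellent, and it is an isomorphism over $\Pi$ because $\Pi$ is normal.

*The closed fiber has codimension at least $2$ in $\bar\Pi^\nu$.* Let $\xi\in\bar\Pi$ lie over $\mathfrak m$. The ring $\mathcal O_{Y,\xi}$ is regular, since $Y$ is smooth over the regular ring $A$, and it is flat over $A$ by a local homomorphism, so it has dimension $\ge d$. The ideal of $\bar\Pi$ in it is a prime of height $c$, hence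
$$\dim\mathcal O_{\bar\Pi,\xi}=\dim\mathcal O_{Y,\xi}-c\ge d-c\ge2 .$$
Let $\zeta\in\bar\Pi^\nu$ lie over $\xi$. The scheme $\bar\Pi$ is integral and universally catenary, so the dimension formula holds: $\dim\mathcal O_{\bar\Pi^\nu,\zeta}$ plus the transcendence degree of the residue field extension at $\zeta$ equals $\dim\mathcal O_{\bar\Pi,\xi}$ plus that of the function field extension. As $\nu$ is finite and birational, both transcendence degrees are $0$. So $\dim\mathcal O_{\bar\Pi^\nu,\zeta}\ge2$.

*Extension.* Therefore $\nu^{-1}(\Pi)\cong\Pi$ contains all points of codimension $\le1$ of the normal scheme $\bar\Pi^\nu$. On a normal Noetherian integral scheme a section of a line bundle defined on such an open subset extends, because a normal Noetherian domain is the intersection of its localizations at height one primes. So $\tau$ extends to some $\tilde\tau\in\Gamma(\bar\Pi^\nu,\nu^*\mathcal L)$.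

*Pullback.* Functions in the ideal of $\bar\Pi$ pull back to elements of $V$ that vanish at the generic point, hence to $0$, since $V$ is a domain; so $g$ factors through $\bar\Pi$. The generic point lifts uniquely to $\nu^{-1}(\Pi)$, and by the valuative criterion for the finite map $\nu$ the whole of $g$ lifts to $\bar\Pi^\nu$. Pull back $\tilde\tau$ along the lift. $\blacksquare$

**The valuation we use.** For $0\neq f\in A$ let $\operatorname{ord}f$ be the largest $k$ with $f\in\mathfrak m^k$. As $\operatorname{gr}_{\mathfrak m}A$ is a domain, $\operatorname{ord}(fg)=\operatorname{ord}f+\operatorname{ord}g$, so $\operatorname{ord}$ extends to a valuation $\mathrm{val}$ of $L=\operatorname{Frac}A$. From now on $V\subset L$ is its valuation ring. It is a DVR; any $t\in\mathfrak m\setminus\mathfrak m^2$ is a uniformizer; and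
$$\mathfrak m\subset tV,\qquad tV\cap A=\mathfrak m .$$
For $A=k[[x,y]]$ and $t=x$, for instance, $y/x\in V$ and $1/x\notin V$. For a free $A$-module $W$ put $W_V=W\otimes V$ and $W_L=W\otimes L$.

**Saturated lattices.** Let $K\subset W\otimes\mathcal O$ be a subbundle on $U$ with generic fiber $K_L\subset W_L$. Put $S=K_L\cap W_V$.

* $S$ spans $K_L$: multiply a vector of $K_L$ by a power of $t$ to bring it into $W_V$.
* $S$ is a direct summand of $W_V$: the finitely generated module $W_V/S$ embeds in $W_L/K_L$, so it is torsion free, hence free.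
* $K_L\cap tW_V=tS$: if $x=tw'$ with $w'\in W_V$ and $x\in K_L$, then $w'=t^{-1}x\in K_L\cap W_V$.
* A primitive $y\in S$ is primitive in $W_V$, so $Vy$ is a rank one subbundle of $W_V$. It defines a morphism $\operatorname{Spec}V\to\mathbb P(W)$ whose generic point lies in $\mathbb P(K)$, whose closed point lies over $\mathfrak m$ (as $V$ dominates $A$), and along which $\mathcal O(-1)$ pulls back to $Vy$.

**The bound $c\le d-2$ matters.** Let $A=k[[x,y]]$, $d=2$, $u=(x,y)^T$, and $K=\mathcal Ou\subset\mathcal O^2$ on $U$, a subbundle of rank $1$. Then $\mathbb P(K)\subset\mathbb P(A^2)_U$ has codimension $c=1=d-1$. Let $\tau\in\Gamma(\mathbb P(K),\mathcal O(1))$ be the linear form on $K$ with $\tau(u)=1$. With $t=x$, the vector $x^{-1}u=(1,y/x)^T$ is primitive in $V^2$ and spans $S$, but $\tau(x^{-1}u)=x^{-1}\notin V$. So the conclusion of the lemma fails for $c=d-1$.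

## 6. The tautological pairing, and where it stops in dimension five

Here is the most direct use of Lemma 5.1. The bundle $E$ sits in $F^0$, and its dual $E^*$ sits in $F^{1*}$ through $p^*$. The evaluation pairing of $E^*$ with $E$ is regular on $U$. With respect to the two ambient lattices over $V$, however, it must have a pole, since $\psi=\iota p$ is divisible by $t$. Lemma 5.1 forbids the pole if the codimension is small.

Both this section and the next need some standard cohomology of $U$. There are an exact sequence $0\to H^0_{\mathfrak m}(A)\to A\to\Gamma(U,\mathcal O)\to H^1_{\mathfrak m}(A)\to0$ and isomorphisms $H^i(U,\mathcal O)\cong H^{i+1}_{\mathfrak m}(A)$ for $i\ge1$, and $H^i_{\mathfrak m}(A)=0$ for $i<d$. So for $d\ge2$,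
$$\Gamma(U,\mathcal O)=A,\qquad \Gamma(U,\mathcal O^\times)=A^\times,\qquad H^i(U,\mathcal O)=0\ \text{ for } 1\le i\le d-2. \tag{6.1}$$
The second equality follows from the first: a unit on $U$ has its inverse in $\Gamma(U,\mathcal O)=A$.

**Proof of Theorem D.** Tensoring with the completion $\hat A$, which is flat and regular of dimension $d$, changes neither the ranks nor the hypotheses, so assume $A$ complete.

**Both bundles are non-zero.** If $E=0$, then $\pi:F^0\to B$ is an isomorphism, and since $p$ has target $0$, also $B=F^1$. So $\varphi$ is an isomorphism on $U$, $\det\varphi$ is a unit on $U$, and by (6.1) $\det\varphi\in A^\times$. But $\varphi$ is an $n\times n$ matrix with entries in $\mathfrak m$ and $n\ge1$, a contradiction. By the shift, $B\ne0$.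

**No pole, if $2a\le d-2$.** Suppose $2a\le d-2$, and let
$$\Pi=\mathbb P(E)\times_U\mathbb P(E^*)\ \subset\ \bigl(\mathbb P(F^0)\times_A\mathbb P(F^{1*})\bigr)_U$$
via $\iota$ and $p^*$. As an iterated projective bundle over the regular integral scheme $U$ it is regular and integral, and it is closed of codimension $(n-b)+(n-b)=2a\le d-2$. Evaluation $\tau=\langle w,y\rangle$ of a line in $E^*$ on a line in $E$ is a section of $\mathcal O(1,1)$ on $\Pi$. Put $S=E_L\cap F^0_V$ and $S'=E_L^*\cap F^{1*}_V$. For primitive $y\in S$, $w\in S'$, Lemma 5.1 applied to the $V$-point $(Vy,Vw)$ says $\langle w,y\rangle\in V$. By bilinearity this holds for all $y\in S$, $w\in S'$.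

**A pole.** Put $\Lambda=\psi(F^1_V)$. It is a finitely generated $V$-module spanning $E_L\neq0$, and as $\psi$ has entries in $\mathfrak m\subset tV$, we get $\Lambda\subseteq E_L\cap tF^0_V=tS$. An element $w\in E_L^*$ sits in $F^{1*}_L$ as $w\circ p$, so
$$S'=\{w\in E_L^*:\ w(\Lambda)\subseteq V\}$$
is the dual lattice of $\Lambda$. Choose $w\in S'$ and $y\in\Lambda$ with $\langle w,y\rangle=1$, and write $y=ty'$ with $y'\in S$. Then $\langle w,y'\rangle=t^{-1}\notin V$, a contradiction.

So $2a\ge d-1$, and by the shift $2b\ge d-1$. If $a+b=d$: for $d$ even this gives $a,b\ge d/2$, so $a=b=d/2$; for $d$ odd, $a,b\ge(d-1)/2$, so $\{a,b\}=\{(d-1)/2,(d+1)/2\}$. $\blacksquare$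

**Where this stops.** Let $d=n=5$, so $\{a,b\}=\{2,3\}$; after a shift, $\operatorname{rank}E=2$ and $\operatorname{rank}B=3$. Lemma 5.1 tolerates codimension at most $d-2=3$. The product $\mathbb P(E)\times_U\mathbb P(E^*)$ has codimension $2\cdot3=6$. The better one, $\mathbb P(B)\times_U\mathbb P(B^*)\subset\mathbb P(F^1)\times\mathbb P(F^{0*})$, has codimension $2\cdot2=4$. We miss by one, because we pay for the corank of $B$ twice, once for $B$ and once for $B^*$.

**Paying once.** If we could identify $F^1$ with $F^{0*}$ so that the two copies of projective space become the same $\mathbb P(W)$, and the subbundle $B\subset F^1$ becomes $B^*\subset F^{0*}$, then the pairing would become a bilinear form $\beta$ on one bundle $K\subset W$ of rank $3$. Restricted to the diagonal it is the quadratic form $q(y)=\beta(y,y)$ on $\mathbb P(K)\subset\mathbb P(W)$, of codimension $2\le3$. So $q$ would have no pole. Two questions then arise.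

* Why should $F^1$ and $F^{0*}$ be compatible? The reason is that $E$ has rank $2$, and a rank two bundle with trivial determinant is its own dual (Section 8).
* The diagonal sees only the symmetric part of $\beta$. Can the alternating part carry the whole pole? It can in low dimension. In the $d=3$ example put $W=A^3$, $F^0=W^*$ and $F^1=W$ by the standard basis; $K=\operatorname{im}[u]_\times$ has rank $2$ and $\beta(u\times f,y')=f\cdot y'$, so $q(u\times f)=f\cdot(u\times f)=0$. In the $d=4$ example likewise, $q(M\lambda)=\lambda^TM\lambda=0$. In both cases the form is nondegenerate and purely alternating. But for $d=5$ the bundle $K$ has odd rank $3$, where an alternating form is degenerate and is given by a single vector $v$. We shall show that $v$ vanishes modulo $\mathfrak m$.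

## 7. Size five in dimension five: two bundles of ranks two and three

The next four sections prove Theorem C. Let $d=5$, $2\in A^\times$. By Theorem A we must exclude $n=5$. Suppose $(\varphi,\psi)$ is admissible with $n=5$. Tensoring with $\hat A$, which is flat, regular of dimension $5$ and still has $2$ invertible, preserves all hypotheses, so we assume $A$ complete.

**Cohomological facts.** By (6.1), $H^i(U,\mathcal O)=0$ for $i=1,2,3$. A regular local ring is factorial, so $\operatorname{Pic}U=\operatorname{Cl}(A)=0$: every line bundle on $U$ is trivial. Since $B$ is the kernel of $\psi:F^1\to F^0$ on $U$ and $\Gamma(U,\mathcal O)=A$, we get $\Gamma(U,B)=\ker\psi$, and likewise $\Gamma(U,E)=\ker\varphi$. The long exact sequences of (1.1), with $H^1(U,\mathcal O)=H^2(U,\mathcal O)=0$, give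
$$\ker\psi/\operatorname{im}\varphi=H^1(U,E)\cong H^2(U,B),\qquad \ker\varphi/\operatorname{im}\psi=H^1(U,B)\cong H^2(U,E). \tag{7.1}$$
For example, $F^0\to\Gamma(U,B)=\ker\psi\to H^1(U,E)\to H^1(U,F^0)=0$ gives the first equality, and $H^1(U,F^1)\to H^1(U,E)\to H^2(U,B)\to H^2(U,F^1)$, with zero outer terms, the first isomorphism.

**Step 1. Neither $E$ nor $B$ is free.** This step fixes the ranks. Suppose one of them is free, rank $0$ allowed. If it is $E$, then $H^1(U,E)=H^2(U,E)=0$; if it is $B$, then $H^1(U,B)=H^2(U,B)=0$. In both cases both quotients in (7.1) vanish, so the circle is exact over $A$ itself. Then $\operatorname{im}\varphi$ and $\operatorname{im}\psi$ are arbitrarily high syzygies over $A$, hence free, and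
$$0\to\operatorname{im}\psi\to F^0\to\operatorname{im}\varphi\to0$$
splits. So $\operatorname{im}\psi$ is a direct summand of $F^0$ contained in $\mathfrak mF^0$, whence $\operatorname{im}\psi=\mathfrak m\operatorname{im}\psi$, and $\operatorname{im}\psi=0$ by Nakayama. In the same way $\operatorname{im}\varphi=0$. Then $F^0=0$ by the sequence, a contradiction to $n=5$.

Bundles of rank $0$ or $1$ on $U$ are free, so $a,b\ge2$. As $a+b=5$, after a shift we may assume
$$\operatorname{rank}E=2,\qquad\operatorname{rank}B=3 .$$

**Step 2. $\ker\psi\subseteq\mathfrak mF^1$.** This step says that global sections of $B$ vanish modulo $\mathfrak m$; it will be applied to the vector $v$. Suppose $y_1\in\ker\psi\setminus\mathfrak mF^1$. Then $y_1$ is part of a basis of $F^1$, so it is non-zero in every fiber $F^1(x)$, hence in every $B(x)$. So $\mathcal Oy_1\subset B$ is a subbundle. Put $B'=B/\mathcal Oy_1$, of rank $2$ and with trivial determinant, and $W'=F^1/Ay_1$, free of rank $4$. On $U$ we have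
$$0\to B'\to W'\to E\to0 .$$
Now we run the argument of Section 4 with ranks $2$ and $2$. Choose $y\in W'$, $w\in W'^*$ with $w(y)=1$. Let $Z_1\subset U$ be the zero set of the image of $y$ in $\Gamma(U,E)$, and $Z_2\subset U$ that of $w|_{B'}\in\Gamma(U,B'^*)$.

*$Z_1\neq\emptyset$.* Otherwise $E$ has a nowhere vanishing section, so it is an extension of the line bundle $\det E\cong\mathcal O$ by $\mathcal O$. Such extensions are classified by $H^1(U,\mathcal O)=0$, so $E$ is free, against Step 1.

*$Z_2\ne\emptyset$.* Otherwise $B'^*$ is free by the same argument, so $B'\cong\mathcal O^2$. Then $B$ is an extension of $\mathcal O^2$ by $\mathcal O$, which splits because $H^1(U,\mathcal O)=0$. So $B$ is free, against Step 1.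

*$Z_1\cap Z_2=\emptyset$.* At a point $x$ of the intersection, $y(x)\in B'(x)$ and $w$ vanishes on $B'(x)$, contradicting $w(y)=1$.

Let $P,P'$ be generic points of components of $Z_1,Z_2$. Locally each $Z_i$ is cut out by two equations, because $E$ and $B'^*$ have rank $2$. So $\operatorname{ht}P\le2$ and $\operatorname{ht}P'\le2$. A prime $\mathfrak r\neq\mathfrak m$ containing $P+P'$ would be a point of $Z_1\cap Z_2$, so $P+P'$ is $\mathfrak m$-primary. By (4.1), $5\le2+2$, a contradiction.

## 8. A rank two bundle is its own dual, and $F^1$ becomes $F^{0*}$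

**Step 3. There is an isomorphism $\theta:F^1\to F^{0*}$ that induces on $U$ an isomorphism of $B=\ker p$ onto $E^\perp=\ker(\iota^*:F^{0*}\to E^*)$.** This step puts the two ambient spaces of the pairing on one footing.

**Step 3a. The self-duality $s$.** Fix $\wedge^2E\cong\mathcal O$, i.e. a perfect alternating form $\omega$ on $E$, and let $s:E\to E^*$, $s(z)=\omega(z,\cdot)$, an isomorphism. For any local endomorphism $h$ of $E$,
$$\omega(hz,e)+\omega(z,he)=\operatorname{tr}(h)\,\omega(z,e).$$
Indeed both sides are alternating in $(z,e)$ (put $e=z$ on the left: $\omega(hz,z)+\omega(z,hz)=0$), so it suffices to compare them on a local basis $(e_1,e_2)$, where the left side is $(h_{11}+h_{22})\,\omega(e_1,e_2)$. In other words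
$$h^*s(z)=s\bigl(\operatorname{tr}(h)z-hz\bigr). \tag{8.1}$$

**Step 3b. What has to be compared.** We have two maps to compare on $U$: $F^1\xrightarrow{p}E\xrightarrow{s}E^*$ and $F^{0*}\xrightarrow{\iota^*}E^*$. Both are surjective on $U$, but not necessarily on global sections. Put
$$C=\operatorname{im}(F^1\to\Gamma(U,E)),\qquad C'=\operatorname{im}(F^{0*}\to\Gamma(U,E^*)).$$
We need $s(C)=C'$. Let $\delta_1:\Gamma(U,E)\to H^1(U,B)$ and $\delta_2:H^1(U,B)\to H^2(U,E)$ be the connecting maps of the second and the first sequence of (1.1). Dualizing (1.1) gives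
$$0\to B^*\xrightarrow{\pi^*}F^{0*}\xrightarrow{\iota^*}E^*\to0,\qquad 0\to E^*\xrightarrow{p^*}F^{1*}\xrightarrow{\kappa^*}B^*\to0,$$
with connecting maps $\delta_1':\Gamma(U,E^*)\to H^1(U,B^*)$ and $\delta_2':H^1(U,B^*)\to H^2(U,E^*)$. Clearly $C=\ker\delta_1$ and $C'=\ker\delta_1'$, but these maps land in groups that $s$ does not relate. Going one step further repairs this: $\delta_2$ and $\delta_2'$ are injective because $H^1(U,\mathcal O)=0$, so
$$C=\ker\delta_2\delta_1,\qquad C'=\ker\delta_2'\delta_1' ,$$
and the targets $H^2(U,E)$, $H^2(U,E^*)$ are related by $s$.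

**Claim 8.1.** $\delta_2'\delta_1'(s(z))=s(\delta_2\delta_1(z))$ for all $z\in\Gamma(U,E)$.

**Step 3c. The composite $\delta_2\delta_1$ in Čech terms.** Take a finite affine cover $\{U_i\}$ of $U$ and write $\partial$ for the Čech differential: $(\partial c)_{ij}=c_j-c_i$, $(\partial c)_{ijk}=c_{jk}-c_{ik}+c_{ij}$. On the affine $U_i$ the sequences (1.1) split. Choose
$$\sigma_i:E\to F^1,\ p\sigma_i=1;\qquad \rho_i:F^0\to E,\ \rho_i\iota=1 .$$
Since $p(\sigma_i-\sigma_j)=0$ and $(\rho_i-\rho_j)\iota=0$, there are maps $b_{ij}:E\to B$ and $a_{ij}:B\to E$ on $U_i\cap U_j$ with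
$$\kappa b_{ij}=\sigma_i-\sigma_j,\qquad a_{ij}\pi=\rho_i-\rho_j ,$$
and $b_{ik}=b_{ij}+b_{jk}$, $a_{ik}=a_{ij}+a_{jk}$.

Lift $z\in\Gamma(U,E)$ to $\sigma_iz$. The coboundary is $\sigma_jz-\sigma_iz=-\kappa b_{ij}z$, so $\delta_1(z)=[-b_{ij}z]$.

Let $\tau_i:B\to F^0$ be the section of $\pi$ with $\rho_i\tau_i=0$. As $\pi(\tau_i-\tau_j)=0$, the difference lies in $\operatorname{im}\iota$, on which $\iota\rho_i$ is the identity:
$$\tau_i-\tau_j=\iota\rho_i(\tau_i-\tau_j)=-\iota\rho_i\tau_j=-\iota(\rho_i-\rho_j)\tau_j=-\iota a_{ij}\pi\tau_j=-\iota a_{ij}.$$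
Lift a $1$-cocycle $c_{ij}$ of $B$ to $\tau_ic_{ij}$. Using $c_{ik}=c_{ij}+c_{jk}$, its coboundary is
$$\tau_jc_{jk}-\tau_i(c_{ij}+c_{jk})+\tau_ic_{ij}=(\tau_j-\tau_i)c_{jk}=\iota a_{ij}c_{jk}.$$
So $\delta_2[c_{ij}]=[a_{ij}c_{jk}]$, and
$$\delta_2\delta_1(z)=-[h_{ijk}z],\qquad h_{ijk}=a_{ij}b_{jk}\in\operatorname{End}(E). \tag{8.2}$$

**Step 3d. The dual composite.** For the dual sequences use the sections $\rho_i^*:\lambda\mapsto\lambda\rho_i$ of $\iota^*$ and the retractions $\sigma_i^*$ of $p^*$. Their differences are $\rho_i^*-\rho_j^*=\pi^*a_{ij}^*$ and $\sigma_i^*-\sigma_j^*=b_{ij}^*\kappa^*$. So the computation of Step 3c applies with $a_{ij}^*$ in the place of $b_{ij}$ and $b_{ij}^*$ in the place of $a_{ij}$: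
$$\delta_2'\delta_1'(\lambda)=-[b_{ij}^*a_{jk}^*\lambda]=-[(a_{jk}b_{ij})^*\lambda].$$
The indices have been exchanged; we correct this by a coboundary. Let $c_{ij}=a_{ij}b_{ij}\in\operatorname{End}(E|_{U_i\cap U_j})$. Then
$$(\partial c)_{ijk}=a_{jk}b_{jk}-(a_{ij}+a_{jk})(b_{ij}+b_{jk})+a_{ij}b_{ij}=-(a_{ij}b_{jk}+a_{jk}b_{ij}),$$
so $-a_{jk}b_{ij}=h_{ijk}+(\partial c)_{ijk}$. As $\lambda$ is a global section, $(\partial c)^*\lambda=\partial(c^*\lambda)$ is a coboundary, and
$$\delta_2'\delta_1'(\lambda)=[h_{ijk}^*\lambda]. \tag{8.3}$$

**Step 3e. The trace disappears.** By (8.3), (8.1) and (8.2),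
$$\delta_2'\delta_1'(s(z))=s[\operatorname{tr}(h_{ijk})z]-s[h_{ijk}z]=s[\operatorname{tr}(h_{ijk})z]+s(\delta_2\delta_1(z)).$$
The cochain $h$ is a $2$-cocycle of $\mathcal End(E)$:
$$h_{jkl}-h_{ikl}+h_{ijl}-h_{ijk}=a_{jk}b_{kl}-(a_{ij}+a_{jk})b_{kl}+a_{ij}(b_{jk}+b_{kl})-a_{ij}b_{jk}=0 .$$
So $\operatorname{tr}h$ is a $2$-cocycle of $\mathcal O$. As $H^2(U,\mathcal O)=0$, $\operatorname{tr}h=\partial r$ for a $1$-cochain $r$, and $(\operatorname{tr}h)z=\partial(rz)$ is a coboundary. This proves Claim 8.1.

**Step 3f. From $s$ to $\theta$.** Since $s$ is an isomorphism on $\Gamma$ and on $H^2$, the claim shows that $s$ maps $C=\ker\delta_2\delta_1$ isomorphically onto $C'=\ker\delta_2'\delta_1'$. So we have two surjections onto $C'$ from free modules of rank $5$: $F^1\to C\xrightarrow{s}C'$ and $F^{0*}\to C'$. Let $N\to C'$ be a projective cover. A surjection $F\to C'$ from a finite free module lifts to a map $F\to N$, which is onto by Nakayama, hence split. So $F=N\oplus N_0$ with $N_0$ free and mapping to $0$. For our two surjections the complements have the same rank $5-\operatorname{rank}N$.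 Matching $N$ with $N$ and the complements with each other gives an isomorphism $\theta:F^1\to F^{0*}$ compatible with the surjections. On $U$ this says
$$\iota^*\theta=s\,p . \tag{8.4}$$
As $s$ is an isomorphism, $\theta(\ker p)=\ker\iota^*$, which is Step 3.

## 9. A bilinear form on the rank three bundle

**Step 4. Turn the inverse of $\varphi$ into a form on one bundle, and isolate its alternating part.** Put
$$W=F^{0*},\qquad K=\theta(B)=E^\perp\subset W,\qquad \Phi=\theta\varphi:\ W^*=F^0\to W .$$
Here $K$ is a subbundle of rank $3$ of the rank $5$ bundle $W$. The entries of $\Phi$ lie in $\mathfrak m$. On $U$ we have $\operatorname{im}\Phi=\theta(B)=K$ and $\ker\Phi=\ker\varphi=E=K^\perp$. So $\Phi$ induces an isomorphism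
$$\bar\Phi:\ K^*=W^*/K^\perp\ \longrightarrow\ K .$$
Both the source and the target of $\bar\Phi$ are now expressed by the same subbundle $K\subset W$; this is what Step 3 was for. Define $\beta(y,y')=\langle\bar\Phi^{-1}y,y'\rangle$, a nondegenerate bilinear form on the bundle $K$. By construction
$$\beta(\Phi\lambda,y')=\lambda(y')\qquad(\lambda\in W^*,\ y'\in K). \tag{9.1}$$
Since $2\in A^\times$, write $\beta=\beta_s+\beta_a$ with $\beta_s$ symmetric and $\beta_a$ alternating, and let
$$q(y)=\beta(y,y)=\beta_s(y,y)\in\Gamma(U,S^2K^*).$$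

**The vector $v$.** Fix a trivialization $\mathrm{vol}$ of the line bundle $\wedge^3K^*$. In rank $3$, contraction $u\mapsto\mathrm{vol}(u,\cdot,\cdot)$ is an isomorphism $K\to\wedge^2K^*$. So there is a unique $v\in\Gamma(U,K)$ with $\beta_a=\mathrm{vol}(v,\cdot,\cdot)$. By Step 2,
$$v\in\Gamma(U,K)=\theta(\Gamma(U,B))=\theta(\ker\psi)\subseteq\mathfrak mW . \tag{9.2}$$

**Determinants.** For a bilinear form $\gamma$ on $K$ let $\det_{\rm vol}\gamma\in\Gamma(U,\mathcal O)=A$ be its Gram determinant in local bases of volume $1$. This is well defined, since a change between such bases has determinant $1$. For an arbitrary basis $(e_i)$,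
$$\det(\gamma(e_i,e_j))=\det\nolimits_{\rm vol}\gamma\cdot\mathrm{vol}(e_1,e_2,e_3)^2. \tag{9.3}$$
As $\beta$ is nondegenerate on $U$, $\det_{\rm vol}\beta\in\Gamma(U,\mathcal O^\times)=A^\times$. Moreover
$$\det\nolimits_{\rm vol}\beta=\det\nolimits_{\rm vol}\beta_s+\beta_s(v,v). \tag{9.4}$$
To see this, work in a local basis of volume $1$. Let $M$ be the symmetric Gram matrix of $\beta_s$, and let
$$N=\Bigl(\sum_kv_k\varepsilon_{kij}\Bigr)_{ij}=\begin{pmatrix}0&v_3&-v_2\\-v_3&0&v_1\\v_2&-v_1&0\end{pmatrix}$$
be that of $\beta_a$. For $3\times3$ matrices,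
$$\det(M+N)=\det M+\operatorname{tr}(\operatorname{cof}(M)^TN)+\operatorname{tr}(M^T\operatorname{cof}N)+\det N .$$
The second term vanishes because $\operatorname{cof}M$ is symmetric and $N$ is alternating. The fourth vanishes because $N$ is alternating of odd size. Finally $\operatorname{cof}N=vv^T$ (for instance, the $(1,1)$ cofactor is $v_1^2$ and the $(1,2)$ cofactor is $-(-v_3\cdot0-v_1v_2)=v_1v_2$), so the third term is $v^TMv=\beta_s(v,v)$.

## 10. Two incompatible valuations of one volume

**Step 5. The contradiction.** With $V,t,L$ as in Section 5, put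
$$S=K_L\cap W_V,\qquad S_0=\Phi(W_V^*)\subseteq K_L\cap tW_V=tS ,$$
the inclusion because $\Phi$ has entries in $\mathfrak m\subset tV$. Let $e_1,e_2,e_3$ be a $V$-basis of $S$. We compute the sign of $\mathrm{val}\bigl(\mathrm{vol}(e_1,e_2,e_3)^2\bigr)$ twice: once from the full form $\beta$, which has poles, and once from $\beta_s$, which has none.

**(i) $\mathrm{val}\bigl(\mathrm{vol}(e_1,e_2,e_3)^2\bigr)<0$.** The restriction map $W_V^*\to S^*=\operatorname{Hom}_V(S,V)$ is onto, since $S$ is a direct summand of $W_V$. Its kernel consists of the $\lambda\in W_V^*$ with $\lambda|_{K_L}=0$, and this is also the kernel of $\Phi$ on $W_V^*$, because $\ker\Phi=K^\perp$. So $\lambda|_S\mapsto\Phi\lambda$ is a well defined isomorphism $S^*\to S_0$, and by (9.1) it is inverse to $g\mapsto\beta(g,\cdot)|_S$. In other words, $\beta:S_0\times S\to V$ is a perfect pairing. Let $g_1,g_2,g_3$ be the basis of $S_0$ with $\beta(g_i,e_j)=\delta_{ij}$, and write $g_i=\sum_jc_{ij}e_j$. As $S_0\subseteq tS$, all $c_{ij}\in tV$. With $G=(\beta(e_i,e_j))$ we have $(c_{ij})\,G=\mathrm{Id}$, hence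
$$\mathrm{val}(\det G)=-\mathrm{val}(\det(c_{ij}))\le-3 .$$
By (9.3), $\det G=\det_{\rm vol}\beta\cdot\mathrm{vol}(e_1,e_2,e_3)^2$, and $\det_{\rm vol}\beta\in A^\times$ has valuation $0$. So $\mathrm{val}(\mathrm{vol}(e_1,e_2,e_3)^2)\le-3<0$.

**(ii) $q(y)\in V$ for all $y\in S$.** Since $q(t^ky)=t^{2k}q(y)$, we may take $y$ primitive. Apply Lemma 5.1 with $Y=\mathbb P(W)$, $\Pi=\mathbb P(K)$, $\mathcal L=\mathcal O(2)$, $\tau=q$, and the $V$-point defined by $y$. Here $\mathbb P(K)$ is a projective bundle over $U$, so it is regular and integral; it is closed in $\mathbb P(W)_U$, of codimension $c=5-3=2\le3=d-2$. The form $q$ gives a section of $\mathcal O(2)$ on it by restriction to lines. Along the $V$-point, $\mathcal O(-1)$ pulls back to $Vy$, so the pullback of $q$ is the form on $(Vy\otimes L)^{\otimes2}$ with value $q(y)$ at $y\otimes y$. That it extends over $\operatorname{Spec}V$ means $q(y)\in V$.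

**(iii) $\mathrm{val}\bigl(\mathrm{vol}(e_1,e_2,e_3)^2\bigr)\ge0$.** For $y,y'\in S$, (ii) gives $2\beta_s(y,y')=q(y+y')-q(y)-q(y')\in V$. As $2$ is a unit, $\beta_s(S,S)\subseteq V$.

By (9.2), $v\in K_L\cap tW_V=tS$, so $\beta_s(v,v)=q(v)\in t^2V$. It also lies in $\Gamma(U,\mathcal O)=A$, so $\beta_s(v,v)\in t^2V\cap A\subseteq\mathfrak m$. Now (9.4) gives
$$\det\nolimits_{\rm vol}\beta_s=\det\nolimits_{\rm vol}\beta-\beta_s(v,v)\in A^\times .$$
By (9.3), $\det_{\rm vol}\beta_s\cdot\mathrm{vol}(e_1,e_2,e_3)^2=\det(\beta_s(e_i,e_j))\in V$. Dividing by the unit $\det_{\rm vol}\beta_s$, we get $\mathrm{vol}(e_1,e_2,e_3)^2\in V$.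

Statements (i) and (iii) contradict each other. So $n\ne5$, and $n\ge6$ by Theorem A. This proves Theorem C, and with it the conjecture is disproved. $\blacksquare$

It is instructive to see why the same argument does not exclude the rank two pair in dimension $2$. There $\varphi=uu^T$, $K=\mathcal Ou$, and $\beta(u(u\cdot f),u)=f\cdot u$, that is, $q(u)=1$. The vector $t^{-1}u$ spans $S$, and $q(t^{-1}u)=t^{-2}\notin V$. Step (ii) fails because $\mathbb P(K)$ has codimension $1>d-2=0$.

## 11. Doubling a pair: admissible complexes of rank $2^{d-2}$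

**Proof of Complement E.** The purpose is to add one parameter at the price of doubling the size, starting from the $4\times4$ pair.

**The construction.** Given maps $\varphi:F^0\to F^1$, $\psi:F^1\to F^0$ of finite free modules with $\varphi\psi=0=\psi\varphi$, and $x\in\mathfrak m$, put $G^0=F^0\oplus F^1$, $G^1=F^1\oplus F^0$ and
$$d^0(f_0,f_1)=(\varphi f_0+xf_1,\,-\psi f_1),\qquad d^1(g_1,g_0)=(\psi g_1+xg_0,\,-\varphi g_0).$$
Then
$$d^1d^0(f_0,f_1)=(\psi\varphi f_0+x\psi f_1-x\psi f_1,\ \varphi\psi f_1)=0,$$
$$d^0d^1(g_1,g_0)=(\varphi\psi g_1+x\varphi g_0-x\varphi g_0,\ \psi\varphi g_0)=0 .$$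

**Where it is exact.** The first summands form a subcomplex isomorphic to the periodic complex $\mathbb F$ of $(\varphi,\psi)$. The quotient is, up to the sign of the differential, the shift $\mathbb F[1]$. The connecting map takes the class of $f_1\in\ker\psi$, lifted to $(0,f_1)\in G^0$, to the class of $xf_1$, and similarly in the other degree. So the connecting maps are multiplication by $x$ (in general by $\pm x$, depending on sign conventions) on $H^*(\mathbb F)$. By the long exact cohomology sequence, at a prime $\mathfrak p$ the new complex is exact if $\mathbb F_{\mathfrak p}$ is exact, or if $x\notin\mathfrak p$, since then the connecting maps are isomorphisms.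

**Iteration.** Let $d\ge4$ and let $x_1,\dots,x_d$ be a regular system of parameters. Start with the pair $(M,\hat M)$ of Section 3 in $x_1,\dots,x_4$. The argument there used only that some $x_i$ with $i\le4$ is a unit at $\mathfrak p$, so this pair is exact at every $\mathfrak p\not\supseteq(x_1,\dots,x_4)$. Apply the construction successively with $x=x_5,\dots,x_d$. All entries stay in $\mathfrak m$, and the result is exact at every prime that does not contain $(x_1,\dots,x_d)=\mathfrak m$. So its cohomology is supported at $\mathfrak m$ and has finite length. Its size is $4\cdot2^{d-4}=2^{d-2}$. For $d=5$ this is $8$, and together with Theorem C the minimal rank for $d=5$, $2\in A^\times$ lies in $\{6,7,8\}$. $\blacksquare$
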